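\title{Longest increasing subsequences of conjugation-invariant random permutations with few fixed points}

\begin{abstract}
A random permutation is conjugation-invariant if its law does not change when it is conjugated by a fixed permutation. We prove that the longest increasing subsequence of a conjugation-invariant random permutation of size $n$ with $o(\sqrt n)$ fixed points has length $(2+o(1))\sqrt n$ in probability, whatever the rest of its cycle type. The main estimate is an explicit upper tail bound for uniform permutations of a given cycle type without fixed points. We also obtain the first rows and columns of the Robinson--Schensted shape and, when the number of fixed points is about $\alpha\sqrt n$, a lower and an upper bound that are both attained. The proof represents the permutation by random points in the square, compares these points with a Poisson process inside thin rectangles, and combines the rectangles by a union bound and Talagrand's inequality.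
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For a permutation $\tau$ of $[n]=\{1,\dots,n\}$, let $\mathrm{LIS}(\tau)$ and $\mathrm{LDS}(\tau)$ be the maximal lengths of an increasing and of a decreasing subsequence of $(\tau(1),\dots,\tau(n))$. The \emph{cycle type} of $\tau$ is the sequence $t=(t_1,\dots,t_n)$, where $t_p$ is the number of cycles of length $p$; thus $t_1$ counts the fixed points and $\sum_p p\,t_p=n$. A random permutation $\tau$ of $[n]$ is \emph{conjugation-invariant} if $\rho\tau\rho^{-1}$ has the law of $\tau$ for every fixed permutation $\rho$. Equivalently, conditionally on its cycle type, $\tau$ is uniform among the permutations with that cycle type. Such a law is therefore an arbitrary law on cycle types followed by a uniformly random relabeling of the points. The cycle type ignores the order of $[n]$, while $\mathrm{LIS}$ is defined through it, and the question is how much of the cycle type $\mathrm{LIS}$ still sees after the relabeling.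

Throughout, $(\tau_n)$ is a sequence of conjugation-invariant random permutations, $\tau_n$ has size $n$, and $t^{(n)}$ is its (random) cycle type. The following results are known.
\begin{itemize}
\item[(K1)] (Vershik--Kerov, Logan--Shepp.) If $\tau_n$ is uniform, then $\mathrm{LIS}(\tau_n)/\sqrt n\to2$ in probability.
\item[(K2)] For every $\delta>0$ there are $c_\delta>0$ and $n_\delta$ such that, for every sequence $(\tau_n)$ and every $n\ge n_\delta$, we have $\mathbb{P}(\mathrm{LIS}(\tau_n)<2(1-\delta)\sqrt n)\le e^{-c_\delta n}$ and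
\[
\mathbb{P}\Big(\mathrm{LIS}(\tau_n)>t_1^{(n)}+2(1+\delta)\sqrt{3(n-t_1^{(n)})}\Big)\le\mathbb{E}\Big[\exp\Big(-c_\delta\sqrt{n-t_1^{(n)}}\Big)\Big].
\]
\item[(K3)] (Baik--Rains.) If $\tau_n$ is a uniform involution with $t_1^{(n)}$ fixed points and $t_1^{(n)}/\sqrt n\to\alpha\ge0$, then $\mathrm{LIS}(\tau_n)/\sqrt n\to B(\alpha)$ in probability, where $B(\alpha)=2$ for $\alpha\le1$ and $B(\alpha)=\alpha+1/\alpha$ for $\alpha\ge1$.
\end{itemize}
The fixed points of $\tau$ form an increasing subsequence, so $\mathrm{LIS}(\tau)\ge t_1$ and the limit $2$ requires a condition on $t_1$; by (K3) it can fail as soon as $t_1\approx\alpha\sqrt n$ with $\alpha>1$. When $t_1=o(\sqrt n)$, (K2) confines $\mathrm{LIS}/\sqrt n$ asymptotically to $[2,2\sqrt3]$. Uniform permutations, for which $\mathbb{E}\,t_p=1/p$, and involutions with $\alpha=0$, for which $t_2\sim n/2$, have very different cycle types and both give the value $2$. This suggests that $2$ is the limit whenever $t_1=o(\sqrt n)$ in probability, which is a conjecture stated in \cite{Dubach}. We prove it.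

\begin{theorem}\label{thm:main}
Let $(\tau_n)$ be a sequence of conjugation-invariant random permutations with $t_1^{(n)}/\sqrt n\to0$ in probability. Then $\mathrm{LIS}(\tau_n)/\sqrt n\to2$ in probability.
\end{theorem}

\subsection{The upper tail}

The substance of Theorem~\ref{thm:main} is the following bound, which removes the factor $\sqrt3$ from (K2).

\begin{theorem}\label{thm:tail}
\begin{itemize}
\item[(a)] Let $N\ge2$ and let $\tau$ be uniform among the permutations of $[N]$ with a given cycle type without fixed points. If $20N^{-1/16}(\log N)^{3/8}\le\delta\le1$, then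
\[
\mathbb{P}\big(\mathrm{LIS}(\tau)>2(1+\delta)\sqrt N\big)\le100\,\delta^{-2}e^{-\delta^2\sqrt N/320}.
\]
\item[(b)] For each $\delta\in(0,1]$ there is $C_\delta$ such that, for every $n$ and every conjugation-invariant random permutation $\tau_n$ of $[n]$ with $t_1$ fixed points,
\begin{equation}\label{eq:tail}
\mathbb{P}\big(\mathrm{LIS}(\tau_n)>t_1+2(1+\delta)\sqrt{n-t_1}\big)\le C_\delta\,\mathbb{E}\big[e^{-\delta^2\sqrt{n-t_1}/320}\big].
\end{equation}
\end{itemize}
Both statements also hold with $\mathrm{LDS}$ in place of $\mathrm{LIS}$.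
\end{theorem}

With the smallest admissible $\delta$ we have $\delta^2\sqrt N\ge N^{3/8}$ for $N\ge3$, so (a) gives $\mathrm{LIS}(\tau)\le2\sqrt N+O(N^{7/16}(\log N)^{3/8})$ with probability tending to $1$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:tail}]
Let $\epsilon\in(0,1)$. If $t_1\le\epsilon\sqrt n$, then $n-t_1\ge n-\sqrt n$ and $t_1+2(1+\epsilon)\sqrt{n-t_1}\le(2+3\epsilon)\sqrt n$. Applying \eqref{eq:tail} conditionally on the cycle type,
\[
\mathbb{P}\big(\mathrm{LIS}(\tau_n)>(2+3\epsilon)\sqrt n\big)\le\mathbb{P}\big(t_1^{(n)}>\epsilon\sqrt n\big)+C_\epsilon e^{-\epsilon^2\sqrt{n-\sqrt n}/320}\to0.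
\]
The lower bound is the first inequality of (K2). (Section~\ref{sec:lower} proves the lower bound in probability again, without (K2).)
\end{proof}

\subsection{Rows, columns, and the critical window}

The Robinson--Schensted--Knuth correspondence attaches to $\tau$ a partition $\lambda(\tau)=(\lambda_1\ge\lambda_2\ge\cdots)$ of $n$, its \emph{shape}; let $\lambda'(\tau)$ be the conjugate partition. We use only Greene's theorem: $\lambda_1+\dots+\lambda_k$ is the maximal size of a union of $k$ increasing subsequences of $\tau$, and $\lambda'_1+\dots+\lambda'_k$ is the maximal size of a union of $k$ decreasing subsequences. In particular $\lambda_1=\mathrm{LIS}$ and $\lambda'_1=\mathrm{LDS}$.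

\begin{theorem}\label{thm:rows}
Let $(\tau_n)$ be conjugation-invariant and let $k\ge1$ be fixed.
\begin{itemize}
\item[(1)] If $n-t_1^{(n)}\to\infty$ in probability, then $\lambda'_k(\tau_n)/\sqrt{n-t_1^{(n)}}\to2$ in probability; in particular this holds for $\mathrm{LDS}=\lambda'_1$. There is no other condition on the fixed points.
\item[(2)] If $t_1^{(n)}/\sqrt n\to0$ in probability, then $\lambda_k(\tau_n)/\sqrt n\to2$ in probability.
\item[(3)] If $t_1^{(n)}/\sqrt n\to\infty$ in probability, then $\mathrm{LIS}(\tau_n)/t_1^{(n)}\to1$ in probability.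
\end{itemize}
\end{theorem}

Between (2) and (3) lies the window where $t_1$ has order $\sqrt n$. For points $p,q$ of the plane write $p<q$ if both coordinates of $p$ are strictly smaller than those of $q$. A \emph{chain} is a set totally ordered by $<$, an \emph{antichain} is a set with no two $<$-comparable points, and a \emph{decreasing chain} is a set whose image under $(x,y)\mapsto(x,-y)$ is a chain. For a finite set $A$, let $\mathrm{LIS}(A)$ and $\mathrm{LDS}(A)$ be the maximal sizes of a chain and of a decreasing chain in $A$. For $\alpha\ge0$ and $s>0$, let $g_\alpha(s)$ be the expected value of $\mathrm{LIS}$ for the union of a Poisson process of unit intensity on $[0,s]^2$ and an independent Poisson process on the diagonal $\{(u,u):0\le u\le s\}$ of intensity $\alpha\,du$. Lemma~\ref{lem:poisson} shows that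
\[
G(\alpha)=\lim_{s\to\infty}\frac{g_\alpha(s)}s=\sup_{s>0}\frac{g_\alpha(s)}s
\]
exists and is finite.

\begin{theorem}\label{thm:window}
Let $(\tau_n)$ be conjugation-invariant with $t_1^{(n)}/\sqrt n\to\alpha\in[0,\infty)$ in probability. Then for all $\epsilon>0$,
\[
\mathbb{P}\big(B(\alpha)-\epsilon\le\mathrm{LIS}(\tau_n)/\sqrt n\le G(\alpha)+\epsilon\big)\to1 .
\]
Both bounds are attained: for involutions the limit of $\mathrm{LIS}(\tau_n)/\sqrt n$ in probability is $B(\alpha)$, and whenever $t_2^{(n)}/n\to0$ in probability it is $G(\alpha)$. Moreover $G(0)=2$, and $G$ is nondecreasing and $1$-Lipschitz.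
\end{theorem}

\begin{corollary}\label{cor:univ}
Fix $\alpha\ge0$. The statement ``$t_1^{(n)}/\sqrt n\to\alpha$ in probability implies $\mathrm{LIS}(\tau_n)/\sqrt n\to2$ in probability, for all conjugation-invariant sequences'' holds if and only if $G(\alpha)=2$. The set of such $\alpha$ is a closed interval $[0,\alpha_c]$ with $\alpha_c\le1$.
\end{corollary}

We do not determine $\alpha_c$.

\subsection{The method}

Section~\ref{sec:labels} turns $\tau$ into a set $P$ of points in the unit square, each uniform, with dependence only between points that are neighbors along a cycle. Two dependent points rarely fall in the same thin rectangle, so there the expected $\mathrm{LIS}$ of $P$ is close to that of a Poisson process (Section~\ref{sec:compare}). The exception is the pair of mirror points made by a $2$-cycle near the diagonal, and each part of the proof deals with it in its own way. A chain of $P$ is covered by one of exponentially many staircases of thin rectangles (Section~\ref{sec:stairs}), and the concentration bounds of Section~\ref{sec:conc} pay for the union bound.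 Lower bounds need one staircase only (Section~\ref{sec:lower}). Section~\ref{sec:window} keeps the fixed points in the picture.

\section{Permutations as random points}\label{sec:labels}

Let $\sigma$ be a fixed permutation of a set $V$ with $|V|=n$ and cycle type $t$, seen as a directed graph with edges $v\to\sigma v$. Let $(U_v)_{v\in V}$ be independent \emph{labels}, uniform on $[0,1)$, and put
\[
P_v=(U_v,U_{\sigma v}),\qquad P=\{P_v:v\in V\}.
\]
We call $P_v$ the point of the edge $v\to\sigma v$. Let $r(v)\in[n]$ be the rank of $U_v$ among the labels.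

\begin{lemma}\label{lem:labels}
The permutation $\tau=r\sigma r^{-1}$ is uniform among the permutations of $[n]$ of cycle type $t$. Almost surely, increasing (decreasing) subsequences of $\tau$ correspond bijectively to chains (decreasing chains) of $P$ of the same size.
\end{lemma}

\begin{proof}
The labels are almost surely distinct and $r$ is a uniform bijection $V\to[n]$. So $r=\rho r_0$ with $r_0$ fixed and $\rho$ a uniform permutation of $[n]$, and $\tau=\rho(r_0\sigma r_0^{-1})\rho^{-1}$ is uniform on a conjugacy class, because each element of the class arises from the same number of $\rho$. Since $\tau(r(v))=r(\sigma v)$ and ranks are ordered as labels, $P_v\mapsto(r(v),\tau(r(v)))$ preserves the order of both coordinates.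
\end{proof}

If $\sigma v\ne v$, then $P_v$ is uniform on $[0,1)^2$; if $\sigma v=v$, then $P_v=(U_v,U_v)$ is uniform on the diagonal. Points of edges with no common vertex are independent.

\paragraph{Removing the fixed points.} Let $N=n-t_1$, and let $\tau^\circ$ be the permutation of $[N]$ obtained from $\tau$ by deleting the fixed points and renumbering the others in increasing order. It is described by the points $P_v$ with $\sigma v\ne v$, which involve only the labels of non-fixed vertices; by Lemma~\ref{lem:labels}, $\tau^\circ$ is uniform of cycle type $(0,t_2,t_3,\dots)$. A monotone subsequence of $\tau^\circ$ is one of $\tau$, and a decreasing subsequence contains at most one fixed point. Hence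
\begin{equation}\label{eq:remove}
\mathrm{LIS}(\tau)\le t_1+\mathrm{LIS}(\tau^\circ),\qquad\mathrm{LDS}(\tau)\le\min(1,t_1)+\mathrm{LDS}(\tau^\circ),
\end{equation}
and, by Greene's theorem, the sums $\lambda_1+\dots+\lambda_k$ and $\lambda'_1+\dots+\lambda'_k$ are at least as large for $\tau$ as for $\tau^\circ$.

\paragraph{A first attempt.} Suppose $t_1=0$. Color the edges with three colors so that edges with a common vertex get different colors; this is possible on every cycle. A color class with $N_i$ edges gives $N_i$ independent uniform points, whose expected $\mathrm{LIS}$ is $2\sqrt{N_i}+o(\sqrt N)$ (see the proof of Lemma~\ref{lem:poisson}). So $\mathbb{E}\,\mathrm{LIS}(P)\le\sum_{i=1}^32\sqrt{N_i}+o(\sqrt N)\le2\sqrt{3N}+o(\sqrt N)$. The factor $\sqrt3$ is the price of optimizing the three classes separately. To avoid it one must keep all the points together and find independence elsewhere, namely at a small scale.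

\begin{example}[3-cycles and 2-cycles in a small box]\label{ex:box}
Let $L$ be a large constant, $a=L/\sqrt N$, and consider boxes $I\times J$ with $|I|=|J|=a$. A box holds $L^2$ points on average. If $P$ were Poisson, a box would contain a chain of expected size about $2L$, and the $\sqrt N/L$ boxes along the diagonal would give $2\sqrt N$. So an error per box is harmless if it is small compared with $L$. For one cycle $c$, let $S$ be the set of its points in the box. A Poisson process with the same intensity has at least two points with probability $O(a^4)$, and the error made by replacing $S$ with it will be bounded by $(\mathbb{E}|S|)^2+\mathbb{E}|S|(|S|-1)$ (Lemma~\ref{lem:replace}).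

\emph{All cycles of length $3$.} The points of $x\to y\to z\to x$ are $(U_x,U_y)$, $(U_y,U_z)$, $(U_z,U_x)$. If $I\cap J=\emptyset$, two of them cannot lie in $I\times J$, since the shared label would lie in $I\cap J$; so $|S|\le1$. If $I=J$, two points lie in the box only if all three labels lie in $I$, so $\mathbb{P}(|S|=3)=a^3$, $\mathbb{P}(|S|=2)=0$, $\mathbb{P}(|S|=1)=3a^2(1-a)$. Thus $\mathbb{E}|S|=3a^2$ and $\mathbb{E}|S|(|S|-1)=6a^3$. Over the $N/3$ cycles the error per box is at most $3Na^4+2Na^3=3L^4/N+2L^3/\sqrt N\to0$. Even on the diagonal, a box is Poisson in the limit.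

\emph{All cycles of length $2$.} The points are $(u,v)$ and $(v,u)$. If $I\cap J=\emptyset$, again $|S|\le1$. If $I=J$, then $|S|\in\{0,2\}$ and $\mathbb{P}(|S|=2)=a^2$, so $\mathbb{E}|S|(|S|-1)=2a^2$, and over the $N/2$ cycles this sums to $Na^2=L^2$, more than the main term $2L$. The failure is real: the configuration in the box is symmetric about the diagonal and is not close to Poisson. But $(u,v)<(v,u)$ would need $u<v$ and $v<u$, so a chain uses at most one of the two points. Adding the pair to a configuration raises $\mathrm{LIS}$ only if one of the two points alone does, and the probability of this is at most the sum of the two probabilities, which is what a Poisson process of the same intensity gains to first order. So the comparison survives as an upper bound for $\mathrm{LIS}$.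
\end{example}

\section{Comparison with a Poisson process}\label{sec:compare}

The \emph{intensity} of a random finite set $S$ is the measure $\mu(\cdot)=\mathbb{E}|S\cap\cdot\,|$, of total mass $|\mu|$; it satisfies $\mathbb{E}\sum_{p\in S}\varphi(p)=\int\varphi\,d\mu$ for measurable $\varphi\ge0$. For a finite measure $\mu$ without atoms, a Poisson process $\Pi$ of intensity $\mu$ consists of $\nu$ independent points of law $\mu/|\mu|$, where $\nu$ is Poisson with mean $|\mu|$; thus $\mathbb{E}|\Pi|(|\Pi|-1)=|\mu|^2$. A union of independent Poisson processes is Poisson with the sum of the intensities, and the restriction to a set is Poisson with the restricted intensity.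

\subsection{The Poisson model}

\begin{lemma}\label{lem:poisson}
\begin{itemize}
\item[(a)] For $\alpha\ge0$, the function $g_\alpha$ is nondecreasing, and $g_\alpha(s)\le g_{\alpha'}(s)\le g_\alpha(s)+(\alpha'-\alpha)s$ for $\alpha\le\alpha'$.
\item[(b)] $G(\alpha)=\lim_sg_\alpha(s)/s=\sup_sg_\alpha(s)/s$ exists, $G(0)=2$, and $G$ is finite, nondecreasing and $1$-Lipschitz.
\item[(c)] If $\Pi$ is a Poisson process of constant intensity on a rectangle, with $A$ expected points, then $\mathbb{E}\,\mathrm{LIS}(\Pi)=\mathbb{E}\,\mathrm{LDS}(\Pi)=g_0(\sqrt A)\le2\sqrt A$.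
\end{itemize}
\end{lemma}

The point of (c) is that the asymptotic constant of (K1) bounds the mean in every rectangle, however few points it holds.

\begin{proof}
(a) Restricting the model on $[0,s']^2$ to $[0,s]^2$ gives monotonicity in $s$. The model for $\alpha'$ is the model for $\alpha$ together with an independent diagonal process with $(\alpha'-\alpha)s$ expected points, and each added point raises $\mathrm{LIS}$ by $0$ or $1$.

(b) A chain in $[0,s)^2$ followed by a chain in $[s,s+s']^2$ is a chain, and the model is invariant under translation along the diagonal, so $g_\alpha(s+s')\ge g_\alpha(s)+g_\alpha(s')$. Hence $g_\alpha(s)\ge\lfloor s/s_0\rfloor g_\alpha(s_0)$ and $\liminf_sg_\alpha(s)/s\ge g_\alpha(s_0)/s_0$ for every $s_0$: the limit exists in $(0,\infty]$ and equals the supremum. Let $\pi_n$ be a uniform permutation of $[n]$ and $\gamma_n=\mathbb{E}\,\mathrm{LIS}(\pi_n)$. A union bound over sets of $k$ positions gives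
\[
\mathbb{P}(\mathrm{LIS}(\pi_n)\ge k)\le\binom nk\frac1{k!}\le\Big(\frac{e^2n}{k^2}\Big)^k\le4^{-k}\qquad(k\ge2e\sqrt n),
\]
so $\mathbb{E}\,\mathrm{LIS}(\pi_n)^2\le\lceil2e\sqrt n\,\rceil^2+\sum_{k\ge1}k^24^{-k}=O(n)$. Thus $\mathrm{LIS}(\pi_n)/\sqrt n$ is bounded in $L^2$, hence uniformly integrable, and (K1) gives $\gamma_n/\sqrt n\to2$ and $\gamma_n\le C\sqrt n$. Given its number of points $\nu$, the process on $[0,s]^2$ induces a uniform permutation of $[\nu]$, so $g_0(s)=\mathbb{E}\gamma_\nu$. As $s\to\infty$ we have $\nu/s^2\to1$, hence $\gamma_\nu/s\to2$ in probability, and $\mathbb{E}(\gamma_\nu/s)^2\le C^2$. Therefore $G(0)=2$. The other properties of $G$ follow from (a).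

(c) A map $(x,y)\mapsto(c_1x+d_1,c_2y+d_2)$ with $c_1,c_2>0$ preserves chains and can be chosen to send $\Pi$ to the unit-intensity process on $[0,\sqrt A]^2$; a reflection exchanges $\mathrm{LIS}$ and $\mathrm{LDS}$; and $g_0(s)\le G(0)s$ by (b).
\end{proof}

\subsection{Replacing a sparse random set}

When a random set $S$ that is usually empty is added to an independent configuration $\omega$, the first-order gain in $\mathrm{LIS}$ depends on $S$ only through its intensity.

\begin{lemma}\label{lem:replace}
Let $f$ be a function of finite sets with $f(\omega)\le f(\omega\cup\{p\})\le f(\omega)+1$. Let $S$ be a random finite set with $\mathbb{E}|S|^2<\infty$ whose intensity $\mu$ has no atoms, let $\Pi$ be a Poisson process of intensity $\mu$, and let $\omega$ be a random finite set independent of $S$ and of $\Pi$ with $\mathbb{E}f(\omega)<\infty$. Then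
\begin{itemize}
\item[(a)] $|\mathbb{E}f(\omega\cup S)-\mathbb{E}f(\omega\cup\Pi)|\le|\mu|^2+\mathbb{E}|S|(|S|-1)$;
\item[(b)] if $f=\mathrm{LIS}$, then $\mathbb{E}f(\omega\cup S)\le\mathbb{E}f(\omega\cup\Pi)+|\mu|^2+\mathbb{E}\big[|S|\,\mathbf 1_{\{S\text{ is not an antichain}\}}\big]$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $D_p=f(\omega\cup\{p\})-f(\omega)\in[0,1]$ and $\kappa=\int\mathbb{E}D_p\,\mu(dp)\le|\mu|$. Conditioning on $\omega$, which is independent of $S$ and of $\Pi$, gives $\mathbb{E}\sum_{p\in S}D_p=\mathbb{E}\sum_{p\in\Pi}D_p=\kappa$.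

(a) Both $f(\omega\cup S)-f(\omega)$ and $\sum_{p\in S}D_p$ lie in $[0,|S|]$, and they are equal if $|S|\le1$. They differ by at most $|S|\mathbf 1_{\{|S|\ge2\}}\le|S|(|S|-1)$, so $|\mathbb{E}f(\omega\cup S)-\mathbb{E}f(\omega)-\kappa|\le\mathbb{E}|S|(|S|-1)$. The same bound for $\Pi$ has right side $|\mu|^2$.

(b) If $S$ is an antichain, a longest chain of $\omega\cup S$ lies in $\omega$ or in $\omega\cup\{p\}$ for some $p\in S$, so $f(\omega\cup S)\le f(\omega)+\sum_{p\in S}D_p$. In any case $f(\omega\cup S)\le f(\omega)+|S|$. Hence $\mathbb{E}f(\omega\cup S)\le\mathbb{E}f(\omega)+\kappa+\mathbb{E}[|S|\mathbf 1_{\{S\text{ is not an antichain}\}}]$. For $\Pi$, keep only the gain on the event $|\Pi|=1$, which has probability $|\mu|e^{-|\mu|}$ and on which the point has law $\mu/|\mu|$: this gives $\mathbb{E}f(\omega\cup\Pi)\ge\mathbb{E}f(\omega)+e^{-|\mu|}\kappa\ge\mathbb{E}f(\omega)+\kappa-|\mu|^2$.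
\end{proof}

\subsection{Cutting long cycles}

The points of different cycles are independent, so one could replace the cycles one at a time. But the error $|\mu|^2$ is quadratic in the length of the cycle: for one cycle of length $N$ and a box as in Example~\ref{ex:box} it is $L^4$. We therefore cut the long cycles, at the cost of a small fraction of the points.

Let $\sigma$ have $t_1$ fixed points and $t_2$ cycles of length $2$, let $N=n-t_1$, and fix an integer $m\ge1$. In every cycle of length $p>2m$, number the edges $1,\dots,p$ cyclically and delete the edges $m,2m,\dots,\lfloor p/m\rfloor m$. This deletes at most $p/m$ edges and leaves vertex-disjoint paths with at most $2(m-1)$ edges, the longest being the one that wraps around from $\lfloor p/m\rfloor m+1$ to $m-1$. Cycles of length at most $2m$, among them all $2$-cycles and fixed points, are kept. The \emph{components} are these paths and the kept cycles. They are vertex-disjoint, so their point sets are independent. Let $s_c\le2m$ be the number of edges of $c$, and let $N'=\sum s_c$ over the components that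 are not fixed points. Then, with sums over these components,
\begin{equation}\label{eq:cut}
N(1-1/m)\le N'\le N,\qquad\sum s_c^2\le2mN .
\end{equation}
Let $P'\subset P$ be the set of points of the kept edges, and let $\Pi'$ be the union of a Poisson process of intensity $N'$ on $[0,1)^2$ and an independent Poisson process of intensity $t_1\,du$ on the diagonal. The sets $P'$ and $\Pi'$ have the same intensity.

\begin{proposition}\label{prop:compare}
Let $Q=I\times J$ with $I,J\subset[0,1)$ intervals of lengths $a,b$, let $\ell=|I\cap J|$, let $Q^+=\{(x,y)\in Q:y\ge x\}$, and put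
\[
\mathcal E(Q)=4mNa^2b^2+2Nab\,\ell+t_1\ell^2 .
\]
Let $f\in\{\mathrm{LIS},\mathrm{LDS}\}$. Then
\begin{itemize}
\item[(a)] $\mathbb{E}\,\mathrm{LIS}(P'\cap Q)\le\mathbb{E}\,\mathrm{LIS}(\Pi'\cap Q)+\mathcal E(Q)$;
\item[(b)] $|\mathbb{E}f(P'\cap Q)-\mathbb{E}f(\Pi'\cap Q)|\le\mathcal E(Q)+2t_2\ell^2$;
\item[(c)] $|\mathbb{E}f(P'\cap Q^+)-\mathbb{E}f(\Pi'\cap Q^+)|\le\mathcal E(Q)$;
\item[(d)] $\mathbb{E}f(P\cap Q)\le\mathbb{E}f(P'\cap Q)+Nab/m$.
\end{itemize}
\end{proposition}

\begin{proof}
For (d), at most $N/m$ edges are deleted, the point of each lies in $Q$ with probability $ab$, and each point raises $f$ by at most $1$.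

Let $R$ be $Q$ or $Q^+$. List the components as $c_1,\dots,c_K$, let $S_i$ be the set of points of $c_i$ in $R$, with intensity $\mu_i$, and let $\Pi_i$ be Poisson of intensity $\mu_i$, independent of each other and of the labels. Put $\omega_i=\Pi_1\cup\dots\cup\Pi_{i-1}\cup S_{i+1}\cup\dots\cup S_K$, which is independent of $S_i$ and of $\Pi_i$. Then $\omega_1\cup S_1=P'\cap R$, $\omega_i\cup\Pi_i=\omega_{i+1}\cup S_{i+1}$, and $\omega_K\cup\Pi_K$ has the law of $\Pi'\cap R$. So it suffices to add up the errors of Lemma~\ref{lem:replace} over the components. Write $S$, $\mu$, $s$ for $S_i$, $\mu_i$, $s_{c_i}$.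

\emph{Fixed point.} Here $|S|\le1$ and $|\mu|=\ell$.

\emph{2-cycle.} Here $|\mu|\le sab$, and $S$ is always an antichain. Both points $(u,v),(v,u)$ lie in $Q$ if and only if $u,v\in I\cap J$, so $\mathbb{E}|S|(|S|-1)=2\ell^2$ when $R=Q$. When $R=Q^+$, at most one of them lies in $R$ if $u\neq v$, so $|S|\le1$ almost surely.

\emph{Path, or cycle of length at least $3$.} Here $|\mu|\le sab$. Two distinct edges share at most one vertex (this is what fails for a $2$-cycle), and each edge shares a vertex with at most two others. For adjacent edges $x\to y\to z$ the vertices $x,y,z$ are distinct, and both points lie in $Q$ if and only if $U_x\in I$, $U_y\in I\cap J$, $U_z\in J$, which has probability $ab\ell$. Non-adjacent edges have independent points, both in $Q$ with probability $a^2b^2$. Summing over ordered pairs of distinct edges,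
\begin{equation}\label{eq:pairs}
\mathbb{E}|S|(|S|-1)\le2s\,ab\ell+s^2a^2b^2 .
\end{equation}

By \eqref{eq:cut}, the terms $|\mu|^2$ add up to at most $t_1\ell^2+2mNa^2b^2$, and the bounds \eqref{eq:pairs} to at most $2Nab\ell+2mNa^2b^2$; together this is $\mathcal E(Q)$. Lemma~\ref{lem:replace}(a) now gives (c), and gives (b) after adding $2\ell^2$ for each $2$-cycle. For (a) use Lemma~\ref{lem:replace}(b): fixed points and $2$-cycles cost only $|\mu|^2$, and for the other components a set that is not an antichain has $|S|\ge2$, hence $|S|\le|S|(|S|-1)$, so that \eqref{eq:pairs} bounds the last term.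
\end{proof}

The term $2t_2\ell^2$ in (b) is the obstruction of Example~\ref{ex:box}. It can be avoided in four ways, all used below: by (a) for upper bounds on $\mathrm{LIS}$; by rectangles with $\ell=0$, or few with $\ell>0$; by the assumption $t_2=o(n)$; and by passing to $Q^+$.

\section{Concentration}\label{sec:conc}

We recall two inequalities for a function $X=h(\xi_1,\dots,\xi_n)$ of independent random variables.

\emph{Talagrand's inequality} \cite[Theorem~7.7.1]{AS}. Suppose that $h$ changes by at most $1$ when one coordinate changes, and that $\phi$ is a function on the nonnegative integers such that, whenever $h(x)\ge s$, there is a set of at most $\phi(s)$ coordinates (a \emph{certificate}) with $h(y)\ge s$ for every $y$ that agrees with $x$ on it. Then $\mathbb{P}\big(X\le s-\theta\sqrt{\phi(s)}\big)\mathbb{P}(X\ge s)\le e^{-\theta^2/4}$ for all such $s$ and all $\theta\ge0$.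

\emph{The Efron--Stein inequality.} If $X^{(i)}$ is obtained from $X$ by replacing $\xi_i$ with an independent copy, then $\mathrm{Var}(X)\le\sum_i\mathbb{E}[(X-X^{(i)})_+^2]$.

\begin{lemma}\label{lem:conc}
Let $\sigma$ be any permutation of $V$, let $R_1,\dots,R_M$ be pairwise disjoint Borel subsets of $[0,1)^2$, let $f\in\{\mathrm{LIS},\mathrm{LDS}\}$, and let $F=\sum_if(P\cap R_i)$.
\begin{itemize}
\item[(a)] If $\mathbb{E}F\le A<A'\le q$ with $q$ an integer, then
\[
\mathbb{P}(F\ge q)\le\frac{A'}{A'-A}\exp\Big(-\frac{(q-A')^2}{32\,q}\Big).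
\]
\item[(b)] For $\eta>0$, $\ \mathbb{P}\big(F<(1-\eta)\mathbb{E}F\big)\le8/(\eta^2\,\mathbb{E}F)$.
\end{itemize}
\end{lemma}

\begin{proof}
View $F$ as a function of the labels. Changing $U_v$ moves only $P_v$ and $P_{\sigma^{-1}v}$. Let $F^-$ be the value of the sum without these two points. Each point lies in at most one $R_i$ (here disjointness is used), so before and after the change $F\in[F^-,F^-+2]$, and $F$ changes by at most $2$. If $F\ge s$ with $s$ an integer, there are chains (decreasing chains if $f=\mathrm{LDS}$) in the sets $P\cap R_i$ of total size $s$, and fixing the at most $2s$ labels of their edges keeps $F\ge s$.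

(a) Let $\iota\in\{0,1\}$ have the parity of $q$ and let $X=(F+\iota)/2$, which changes by at most $1$. Since $X\ge s$ means $F\ge2s-\iota$, we may take $\phi(s)=2(2s-\iota)_+$. At $s=(q+\iota)/2$ we have $\phi(s)=2q$, and Talagrand's inequality reads $\mathbb{P}(F\le q-2\theta\sqrt{2q})\,\mathbb{P}(F\ge q)\le e^{-\theta^2/4}$. Choose $\theta$ with $2\theta\sqrt{2q}=q-A'$, so that $\theta^2/4=(q-A')^2/(32q)$. By Markov's inequality, $\mathbb{P}(F\le A')\ge1-A/A'$.

(b) Choose, by a fixed rule, a certificate for the value $F$, with at most $2F$ labels. Resampling a label outside it cannot decrease $F$, and resampling one inside it decreases $F$ by at most $2$. So $\sum_v(F-F^{(v)})_+^2\le8F$ and $\mathrm{Var}(F)\le8\,\mathbb{E}F$; apply Chebyshev's inequality.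
\end{proof}

\section{Staircases and the upper tail}\label{sec:stairs}

Lemma~\ref{lem:conc} applies to $\mathrm{LIS}(P)$ itself, but it says nothing about the mean, and Proposition~\ref{prop:compare} is useless for $Q=[0,1)^2$, where $\mathcal E(Q)\ge4mN$. We therefore bound $\mathrm{LIS}(P)$ by a maximum of sums over \emph{deterministic} families of thin rectangles. For each family the mean is controlled rectangle by rectangle, and the number of families is small enough for a union bound.

\subsection{Covering a chain}

Fix integers $M,H\ge1$, let $a=1/M$, and let $I_i=[(i-1)a,ia)$ for $1\le i\le M$. We call $I_i\times[0,1)$ the $i$th column, and say that $(x,y)$ is at \emph{level} $\lfloor HMy\rfloor\in\{0,\dots,HM-1\}$. An \emph{increasing staircase} is an integer sequence $\mathbf j$ with $0=j_0\le j_1\le\dots\le j_M\le HM-1$, and a \emph{decreasing staircase} is one with $HM-1=j_0\ge j_1\ge\dots\ge j_M\ge0$. Put, respectively,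
\[
J_i=\Big[\frac{j_{i-1}}{HM},\frac{j_i+1}{HM}\Big),\ f=\mathrm{LIS},\qquad\text{or}\qquad J_i=\Big[\frac{j_i}{HM},\frac{j_{i-1}+1}{HM}\Big),\ f=\mathrm{LDS},
\]
and in both cases $b_i=|J_i|$, $Q_i=I_i\times J_i$, $F_{\mathbf j}=\sum_{i=1}^Mf(P\cap Q_i)$; see Figure~\ref{fig:stairs}. Consecutive intervals $J_i$ overlap in one level; the refinement $H$ makes the total overlap $1/H$ small.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \x/\lo/\hi in {0/0/1,1/0.5/2,2/1.5/2.5,3/2/3.5}{
  \fill[black!10] (\x,\lo) rectangle (\x+1,\hi);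
  \fill[black!28] (\x,\hi-0.5) rectangle (\x+1,\hi);}
\draw[black!35,very thin,xstep=1,ystep=0.5] (0,0) grid (4,4);
\foreach \x/\lo/\hi in {0/0/1,1/0.5/2,2/1.5/2.5,3/2/3.5}
  \draw[thick] (\x,\lo) rectangle (\x+1,\hi);
\draw (0.3,0.2)--(0.8,0.7)--(1.2,0.85)--(1.7,1.8)--(2.5,2.2)--(3.2,2.4)--(3.7,3.3);
\foreach \p in {(0.3,0.2),(0.8,0.7),(1.2,0.85),(1.7,1.8),(2.5,2.2),(3.2,2.4),(3.7,3.3)}
  \fill \p circle (1.6pt);
\foreach \i in {1,2,3,4} \node[below] at (\i-0.5,0) {$I_{\i}$};
\end{tikzpicture}
\caption{A chain of seven points in the unit square, cut into $M=4$ columns and $HM=8$ levels. The highest levels that the chain reaches in the first $i$ columns are $j_1,\dots,j_4=1,3,4,6$. The shaded rectangle $Q_i$ in column $i$ spans the levels $j_{i-1}$ to $j_i$ (with $j_0=0$), and the four rectangles cover the chain. The top level of each rectangle is darker; the lighter parts are in increasing position.}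
\label{fig:stairs}
\end{figure}

\begin{lemma}\label{lem:cover}
\begin{itemize}
\item[(a)] $\mathrm{LIS}(P)\le\max F_{\mathbf j}$ over increasing staircases, and $\mathrm{LDS}(P)\le\max F_{\mathbf j}$ over decreasing staircases.
\item[(b)] There are at most $(e(H+1))^M$ staircases of each kind, and $\sum_ib_i\le1+1/H$.
\item[(c)] For a decreasing staircase, $I_i\cap J_i\ne\emptyset$ for at most two indices $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $C\subset P$ be a chain. Let $j_i$ be the highest level of a point of $C$ in the first $i$ columns, and $0$ if there is none. A point of $C$ in column $i$ is above all points of $C$ in earlier columns, so its level lies between $j_{i-1}$ and $j_i$, and the point lies in $Q_i$. Hence $|C|=\sum_i|C\cap Q_i|\le F_{\mathbf j}$. For a decreasing chain let $j_i$ be the lowest level in the first $i$ columns, and $HM-1$ if there is none; a point in column $i$ is below the earlier ones, so its level lies between $j_i$ and $j_{i-1}$.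

(b) A staircase is a multiset of size $M$ from $HM$ values, and $\binom{HM+M-1}M\le(e(HM+M)/M)^M$. Also $\sum_ib_i=(|j_M-j_0|+M)/(HM)\le1+1/H$.

(c) Let $z\in I_i\cap J_i$ and $z'\in I_{i'}\cap J_{i'}$ with $i<i'$. Then $z'<\frac{j_{i'-1}+1}{HM}\le\frac{j_i+1}{HM}\le z+a$, while $z'-z>(i'-1)a-ia$. So $i'-1-i<1$, that is, $i'=i+1$, and three such indices cannot exist.
\end{proof}

\subsection{The mean of one staircase}

\begin{lemma}\label{lem:mean}
Let $t_1=0$, $\delta\in(0,1]$ and $L\ge1$ with $160L^{3/2}\le\delta N^{1/4}$. Let $M=\lceil\sqrt N/L\rceil$ and $H=\lceil4/\delta\rceil$. Then $\mathbb{E}F_{\mathbf j}\le2(1+\frac\delta4)\sqrt N$ for every staircase, increasing or decreasing.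
\end{lemma}

\begin{proof}
Let $\ell_i=|I_i\cap J_i|\le a$. Since $t_1=0$, the process $\Pi'$ has constant intensity $N'\le N$, and Lemma~\ref{lem:poisson}(c) gives $\mathbb{E}f(\Pi'\cap Q_i)\le2\sqrt{Nab_i}$. By Proposition~\ref{prop:compare}, (a) and (d) in the increasing case, (b) and (d) with $2t_2\le N$ in the decreasing case,
\[
\mathbb{E}F_{\mathbf j}\le\sum_i2\sqrt{Nab_i}+4mNa^2\sum_ib_i^2+2Na^2\sum_ib_i+\frac{Na}m\sum_ib_i+\mathcal R,
\]
where $\mathcal R=0$ in the increasing case and $\mathcal R=N\sum_i\ell_i^2\le2Na^2$ in the decreasing case, by Lemma~\ref{lem:cover}(c). By the Cauchy--Schwarz inequality and $Ma=1$, the main term is at most $2\sqrt{N(1+1/H)}\le2(1+\frac\delta8)\sqrt N$. We have $Na^2\le L^2$, $Na\le L\sqrt N$, $\sum b_i\le2$ and $\sum b_i^2\le4$, so the other terms are at most $16mL^2+4L^2+2L\sqrt N/m+2L^2$. The first grows with $m$ and the third decreases; they have the same order for $m=\lceil N^{1/4}L^{-1/2}\rceil$. The hypothesis implies $L\le N^{1/6}\le\sqrt N$, so $m\le2N^{1/4}L^{-1/2}$ and $L^2\le L^{3/2}N^{1/4}$. The errors total at most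 $(32+4+2+2)L^{3/2}N^{1/4}=40L^{3/2}N^{1/4}\le\frac\delta4\sqrt N$, and $2(1+\frac\delta8)+\frac\delta4=2(1+\frac\delta4)$.
\end{proof}

An increasing staircase can follow the diagonal, with $\ell_i=a$ for all $i$. Then $N\sum_i\ell_i^2=Na$ has order $L\sqrt N$, so part (b) of Proposition~\ref{prop:compare} would not suffice for $\mathrm{LIS}$. For $\mathrm{LDS}$ the mirror points of a $2$-cycle do form a decreasing chain and part (a) is not available, but a decreasing staircase only crosses the diagonal.

\subsection{Proof of Theorem~\ref{thm:tail}}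

Let $f\in\{\mathrm{LIS},\mathrm{LDS}\}$.

(a) Each staircase will exceed its mean by $\delta\sqrt N$ with probability about $e^{-\delta^2\sqrt N/160}$, and there are about $(6e/\delta)^{\sqrt N/L}$ staircases. We choose $L$ so that the second factor takes half of the exponent:
\[
L=320\,\delta^{-2}\log(6e/\delta)\ge1 .
\]
The condition $160L^{3/2}\le\delta N^{1/4}$ of Lemma~\ref{lem:mean} then asks that $\delta^{-4}\log^{3/2}(6e/\delta)$ be at most a constant times $N^{1/4}$, which is the origin of the lower bound on $\delta$. Precisely, since $20(\log N)^{3/8}\ge20(\log2)^{3/8}>17.4>6e$, the hypothesis gives $6e/\delta\le N^{1/16}$, that is, $\log(6e/\delta)\le\frac1{16}\log N$. It also gives $\delta^{-4}\le N^{1/4}(\log N)^{-3/2}/160000$. With $320^{3/2}<5725$ and $16^{3/2}=64$,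
\[
\frac{160L^{3/2}}\delta=160\cdot320^{3/2}\,\delta^{-4}\log^{3/2}(6e/\delta)\le\frac{160\cdot5725}{160000\cdot64}N^{1/4}<N^{1/4}.
\]
Take $M,H$ as in Lemma~\ref{lem:mean} and apply Lemma~\ref{lem:conc}(a) to $F_{\mathbf j}$ with
\[
A=2(1+\tfrac\delta4)\sqrt N,\qquad A'=2(1+\tfrac\delta2)\sqrt N,\qquad q=\lceil2(1+\delta)\sqrt N\,\rceil\le4\sqrt N+1\le5\sqrt N .
\]
Then $q-A'\ge\delta\sqrt N$ and $A'/(A'-A)=(1+\frac\delta2)/\frac\delta4\le6/\delta$, so $\mathbb{P}(F_{\mathbf j}\ge q)\le\frac6\delta e^{-\delta^2\sqrt N/160}$. We have $H+1\le4/\delta+2\le6/\delta$ and $M\le\sqrt N/L+1$. An integer larger than $2(1+\delta)\sqrt N$ is at least $q$, so by Lemmas~\ref{lem:labels} and~\ref{lem:cover},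
\[
\mathbb{P}\big(f(\tau)>2(1+\delta)\sqrt N\big)\le\Big(\frac{6e}\delta\Big)^{\sqrt N/L+1}\frac6\delta\,e^{-\delta^2\sqrt N/160}=\frac{36e}{\delta^2}\,e^{\delta^2\sqrt N/320-\delta^2\sqrt N/160},
\]
and $36e<100$.

(b) It suffices to prove the bound conditionally on the cycle type, so let $N=n-t_1$ be deterministic. Choose $N_\delta\ge2$ such that $20N^{-1/16}(\log N)^{3/8}\le\delta$ for all $N\ge N_\delta$, and let $C_\delta=\max(100\delta^{-2},e^{\delta^2\sqrt{N_\delta}/320})$. If $N<N_\delta$, the right side of \eqref{eq:tail} is at least $1$. If $N\ge N_\delta$, use $f(\tau_n)\le t_1+f(\tau_n^\circ)$ from \eqref{eq:remove} and apply (a) to $\tau_n^\circ$. \qed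

\section{Lower bounds and the Robinson--Schensted shape}\label{sec:lower}

A lower bound needs one good chain, so no union bound over staircases is required and the variance bound suffices. We build the chain from square boxes and keep them off the diagonal, where $\ell=0$ and Proposition~\ref{prop:compare}(b) is a two-sided comparison for every cycle type. Parallel families of boxes give $k$ disjoint chains.

\begin{lemma}\label{lem:lower}
Fix $k\ge1$ and $\epsilon\in(0,1]$. There is $N_0$ such that, for $N\ge N_0$ and $\tau$ uniform among the permutations of $[N]$ with any given cycle type without fixed points, with probability at least $1-1024k/(\epsilon^2\sqrt N)$,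
\begin{equation}\label{eq:greene}
\lambda_1+\dots+\lambda_k\ge k(2-\epsilon)\sqrt N\qquad\text{and}\qquad\lambda'_1+\dots+\lambda'_k\ge k(2-\epsilon)\sqrt N .
\end{equation}
\end{lemma}

\begin{proof}
Since $g_0(s)/s\to2$, we can fix $\eta\in(0,1)$ and $L\ge1$ with $g_0((1-\eta)L)\ge(2-\frac\epsilon2)L$. Let $M=\lceil\sqrt N/L\rceil$, $a=1/M$, $m=\lceil N^{1/4}\rceil$, and $I_i$ as in Section~\ref{sec:stairs}. By \eqref{eq:cut},
\begin{equation}\label{eq:side}
L\ge a\sqrt{N'}\ge\frac{\sqrt{N(1-1/m)}}{\sqrt N/L+1}\ge(1-\eta)L
\end{equation}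
for $N$ large, whatever the cycle type. For $Q=I_i\times I_{i'}$ with $i\ne i'$ we have $\ell=0$, so $P'\subset P$, Proposition~\ref{prop:compare}(b) and Lemma~\ref{lem:poisson} give
\[
\mathbb{E}f(P\cap Q)\ge g_0(a\sqrt{N'})-4mNa^4\ge(2-\tfrac\epsilon2)L-4mNa^4\qquad(f\in\{\mathrm{LIS},\mathrm{LDS}\}).
\]
For $1\le d\le k$ let $W_d=\sum_{i=1}^{M-d}\mathrm{LIS}(P\cap(I_i\times I_{i+d}))$. For $0\le d<k$ let $W'_d$ be the sum of $\mathrm{LDS}(P\cap(I_i\times I_{i'}))$ over the pairs $i,i'\ge1$ with $i+i'=M-d+1$ and $i\ne i'$; the last condition omits at most one of $M-d$ pairs. In $W_d$ each box is above and to the right of the preceding one, so the chains in the boxes concatenate and $W_d$ is the size of a chain of $P$. In $W'_d$ each box is below and to the right of the preceding one, so $W'_d$ is the size of a decreasing chain. Different values of $d$ use disjoint boxes. By Greene's theorem, $\lambda_1+\dots+\lambda_k\ge\sum_dW_d$ and $\lambda'_1+\dots+\lambda'_k\ge\sum_dW'_d$.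

Let $W$ be one of these $2k$ sums. It has between $M-k$ and $M$ terms, and $M\cdot4mNa^4=4mNa^3\le8L^3N^{-1/4}$. Since $ML\ge\sqrt N$,
\[
\mathbb{E}W\ge(2-\tfrac\epsilon2)\sqrt N-2kL-8L^3N^{-1/4}\ge(2-\tfrac{3\epsilon}4)\sqrt N\ge\sqrt N
\]
for $N$ large. As $(1-\frac\epsilon8)(2-\frac{3\epsilon}4)\ge2-\epsilon$, Lemma~\ref{lem:conc}(b) gives $\mathbb{P}(W<(2-\epsilon)\sqrt N)\le512/(\epsilon^2\sqrt N)$. Sum over the $2k$ choices of $W$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rows}]
Let $N=n-t_1^{(n)}$ and $\epsilon\in(0,1]$. For $N\ge2$ let $p(N)$ be the maximum, over cycle types of size $N$ without fixed points, of the probability that \eqref{eq:greene} fails or that $\max(\mathrm{LIS},\mathrm{LDS})>(2+\frac\epsilon2)\sqrt N$; put $p(0)=1$. By Lemma~\ref{lem:lower} and Theorem~\ref{thm:tail}(a) with $\delta=\epsilon/4$, $p(N)\to0$. In (1) and (2), $N\to\infty$ in probability, so $\mathbb{E}\,p(N)\to0$. Conditioning on the cycle type, we see that with probability tending to $1$ the permutation $\tau_n^\circ$ satisfies \eqref{eq:greene} and $\max(\mathrm{LIS},\mathrm{LDS})\le(2+\frac\epsilon2)\sqrt N$.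 Then $\tau_n$ also satisfies \eqref{eq:greene}, by the remark after \eqref{eq:remove}.

(1) By \eqref{eq:remove}, $\lambda'_1(\tau_n)\le1+(2+\frac\epsilon2)\sqrt N\le(2+\epsilon)\sqrt N$ once $\epsilon\sqrt N\ge2$. This is the only place where fixed points enter, and they cost at most $1$. Since $\lambda'_1\ge\lambda'_2\ge\cdots$, with probability tending to $1$,
\[
(2+\epsilon)\sqrt N\ge\lambda'_k\ge k(2-\epsilon)\sqrt N-(k-1)(2+\epsilon)\sqrt N=\big(2-(2k-1)\epsilon\big)\sqrt N .
\]

(2) Now $N/n\to1$ in probability and $t_1\le\frac\epsilon2\sqrt N$ with probability tending to $1$, so \eqref{eq:remove} gives $\lambda_1(\tau_n)\le t_1+(2+\frac\epsilon2)\sqrt N\le(2+\epsilon)\sqrt N$. The last display holds with $\lambda_k$ in place of $\lambda'_k$, hence $\lambda_k/\sqrt N\to2$ and $\lambda_k/\sqrt n\to2$.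

(3) Condition on the cycle type. If $N\le\sqrt n$, then $\mathrm{LIS}(\tau_n)\le t_1+\sqrt n$. If $N>\sqrt n$, then \eqref{eq:tail} with $\delta=1$ gives $\mathrm{LIS}(\tau_n)\le t_1+4\sqrt n$ with probability at least $1-C_1e^{-n^{1/4}/320}$. So $1\le\mathrm{LIS}(\tau_n)/t_1\le1+4\sqrt n/t_1$ with probability tending to $1$.
\end{proof}

\section{Fixed points of order $\sqrt n$}\label{sec:window}

When $t_1\approx\alpha\sqrt n$ with $\alpha>0$, the bound $\mathrm{LIS}(\tau)\le t_1+\mathrm{LIS}(\tau^\circ)$ costs $\alpha\sqrt n$, and a chain off the diagonal ignores the fixed points. So we keep the fixed points in $P$, where they become the diagonal part of $\Pi'$, and build the lower-bound chains from boxes on the diagonal. There the $2$-cycles matter. If they are few, a diagonal box is Poisson and yields $G(\alpha)$. In general we use only the half of the box above the diagonal, in which every cycle type looks Poisson, and this half-model is evaluated by (K3).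

\subsection{The half-plane model}

Let $h_\alpha(s)$ be defined as $g_\alpha(s)$, with the planar process restricted to $\{(x,y)\in[0,s]^2:x<y\}$.

\begin{lemma}\label{lem:half}
The function $h_\alpha$ is nondecreasing, $|h_\alpha(s)-h_{\alpha'}(s)|\le|\alpha-\alpha'|s$, and $\liminf_{s\to\infty}h_\alpha(s)/s\ge B(\alpha)$.
\end{lemma}

\begin{proof}
The first two claims follow from the restriction and the coupling used for Lemma~\ref{lem:poisson}(a). Let $\Pi^+$ be the configuration, with $\nu$ points above the diagonal and $\phi$ on it, and let $\Sigma$ be the union of $\Pi^+$ and its mirror image in the diagonal. A uniform point of the triangle is $(\min(u,v),\max(u,v))$ with $u,v$ independent and uniform on $[0,s]$. So, given $(\nu,\phi)$, the set $\Sigma$ is, up to scaling, the set $P$ of an involution $\sigma$ with $\nu$ cycles of length $2$ and $\phi$ fixed points. By Lemma~\ref{lem:labels}, $\Sigma$ induces a uniform involution of $[n']$, $n'=2\nu+\phi$, with $\phi$ fixed points.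

The folding map $(u,v)\mapsto(\min(u,v),\max(u,v))$ sends $\Sigma$ onto $\Pi^+$ and preserves $<$. Indeed, if $p<q$, then $\min q=q_i>p_i\ge\min p$ for some coordinate $i$, and $\max p=p_j<q_j\le\max q$ for some coordinate $j$. Hence $\mathrm{LIS}(\Sigma)\le\mathrm{LIS}(\Pi^+)$, and equality holds since $\Pi^+\subset\Sigma$.

Fix $\epsilon>0$ and let $p(n',\phi)$ be the probability that a uniform involution of $[n']$ with $\phi$ fixed points has $\mathrm{LIS}<(B(\alpha)-\epsilon)\sqrt{n'}$. For every $\beta>0$ there are $n_0$ and $\eta>0$ with $p(n',\phi)\le\beta$ whenever $n'\ge n_0$ and $|\phi/\sqrt{n'}-\alpha|\le\eta$. Otherwise there would be $n'_1<n'_2<\cdots$ and $\phi_i$ with $\phi_i/\sqrt{n'_i}\to\alpha$ and $p(n'_i,\phi_i)>\beta$, and completing this to a sequence indexed by all $n'$, with $\phi\equiv n'\pmod 2$ and $\phi/\sqrt{n'}\to\alpha$, would contradict (K3). As $s\to\infty$, $\nu$ and $\phi$ are Poisson with means $s^2/2$ and $\alpha s$, so $n'/s^2\to1$ and $\phi/\sqrt{n'}\to\alpha$ in probability. Therefore $\mathbb{P}(\mathrm{LIS}(\Pi^+)\ge(B(\alpha)-2\epsilon)s)\to1$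 and $\liminf h_\alpha(s)/s\ge B(\alpha)-2\epsilon$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:window}}

The properties of $G$ are in Lemma~\ref{lem:poisson}(b).

\paragraph{Reduction to deterministic cycle types.} Suppose each assertion is proved when $t^{(n)}$ is deterministic. In general, choose $\eta_n\to0$ with $\mathbb{P}(|t_1^{(n)}/\sqrt n-\alpha|>\eta_n)\to0$, and let $T_n$ be the finite set of cycle types of size $n$ with $|t_1/\sqrt n-\alpha|\le\eta_n$. For the assertion on involutions keep only types of involutions in $T_n$; for the assertion on $G(\alpha)$ choose $\eta_n$ so that also $\mathbb{P}(t_2^{(n)}/n>\eta_n)\to0$, and keep only types with $t_2/n\le\eta_n$. Then $\mathbb{P}(t^{(n)}\in T_n)\to1$. The type in $T_n$ that maximizes the conditional probability of failure forms a deterministic sequence satisfying the hypothesis, so this maximum tends to $0$. For involutions the deterministic case is (K3).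

Now let $t^{(n)}$ be deterministic with $t_1/\sqrt n\to\alpha$, so $N=n-t_1\sim n$. Use labels on all $n$ vertices. For a constant $L\ge1$ chosen below, let $M=\lceil\sqrt N/L\rceil$, $a=1/M\le L/\sqrt N$ and $m=\lceil N^{1/4}\rceil$; the symbol $O_L$ allows constants depending on $L$ and $\alpha$. Let $\epsilon\in(0,1)$ and $G=G(\alpha)$.

\paragraph{Upper bound.} Let $\Pi$ be the union of a Poisson process of intensity $N$ on $[0,1)^2$ and an independent one of intensity $t_1\,du$ on the diagonal; as $N'\le N$, we may couple $\Pi'\subset\Pi$. Scaling by $\sqrt N$ and using Lemma~\ref{lem:poisson},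
\[
\mathbb{E}\,\mathrm{LIS}(\Pi)=g_{t_1/\sqrt N}(\sqrt N)\le G\sqrt N+|t_1/\sqrt N-\alpha|\sqrt N=(G+o(1))\sqrt n .
\]
Let $\mathbf j$ be an increasing staircase and $\ell_i=|I_i\cap J_i|$. By Proposition~\ref{prop:compare}(a) and (d), and the bounds on $Na^2$, $Na$, $\sum b_i$, $\sum b_i^2$ from the proof of Lemma~\ref{lem:mean},
\[
\mathbb{E}F_{\mathbf j}\le\sum_i\mathbb{E}\,\mathrm{LIS}(\Pi\cap Q_i)+16mL^2+4L^2+\frac{2L\sqrt N}m+t_1\sum_i\ell_i^2 .
\]
The three middle terms are $O_L(N^{1/4})$, and $t_1\sum_i\ell_i^2\le t_1Ma^2=t_1a=O_L(1)$. For the main term there is no formula like Lemma~\ref{lem:poisson}(c), so we reassemble the rectangles into a single chain of $\Pi$. Only the overlaps prevent this, so split $Q_i$ into $Q_i^-=I_i\times[\frac{j_{i-1}}{HM},\frac{j_i}{HM})$ and its top level $T_i=I_i\times[\frac{j_i}{HM},\frac{j_i+1}{HM})$, the light and dark parts in Figure~\ref{fig:stairs}. For $i<i'$ every point of $Q_i^-$ is below and to the left of every point of $Q_{i'}^-$, so $\sum_i\mathrm{LIS}(\Pi\cap Q_i^-)\le\mathrm{LIS}(\Pi)$. In $T_i$, the planar points contribute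 at most $2\sqrt{Na/(HM)}=2\sqrt{N/H}/M$ in expectation by Lemma~\ref{lem:poisson}(c), and the expected number of diagonal points is at most $t_1/(HM)$. Hence
\[
\sum_i\mathbb{E}\,\mathrm{LIS}(\Pi\cap Q_i)\le\mathbb{E}\,\mathrm{LIS}(\Pi)+2\sqrt{N/H}+t_1/H .
\]
Fix $H$ with $2/\sqrt H+\alpha/H\le\epsilon/2$. Then for any fixed $L$ and all large $n$, $\mathbb{E}F_{\mathbf j}\le(G+\epsilon)\sqrt n$ for all $\mathbf j$. Apply Lemma~\ref{lem:conc}(a) with $A=(G+\epsilon)\sqrt n$, $A'=(G+2\epsilon)\sqrt n$, $q=\lceil(G+3\epsilon)\sqrt n\,\rceil\le(G+4)\sqrt n$: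
\[
\mathbb{P}(F_{\mathbf j}\ge q)\le\frac{G+2\epsilon}\epsilon\,e^{-c\sqrt n},\qquad c=\frac{\epsilon^2}{32(G+4)} .
\]
The constant $c$ does not depend on $L$, so we may take $L\ge\max(1,2\log(e(H+1))/c)$. Then the number of staircases is at most $(e(H+1))^{\sqrt n/L+1}\le e(H+1)e^{c\sqrt n/2}$, and Lemma~\ref{lem:cover}(a) gives $\mathbb{P}(\mathrm{LIS}(\tau_n)\ge q)\to0$. As $\epsilon$ is arbitrary, this is the upper bound.

\paragraph{Lower bounds.} We treat two cases together. In case (i) we assume $t_2=o(n)$ and set $R_i=I_i^2$, $\varphi_\beta=g_\beta$, $\Phi=G(\alpha)$. In case (ii) there is no assumption on $t_2$, and $R_i=(I_i^2)^+$, $\varphi_\beta=h_\beta$, $\Phi=B(\alpha)$. In both cases $\Phi\ge2$, and $\varphi_\beta(s)$ is nondecreasing in $s$, satisfies $|\varphi_\beta(s)-\varphi_\alpha(s)|\le|\beta-\alpha|s$, and has $\liminf_s\varphi_\alpha(s)/s\ge\Phi$, by Lemmas~\ref{lem:poisson} and~\ref{lem:half}. Fix $\eta\in(0,1)$ and $L\ge1$ with $\varphi_\alpha((1-\eta)L)\ge(\Phi-\epsilon)L$. Let $W=\sum_{i=1}^M\mathrm{LIS}(P\cap R_i)$. Chains in successive diagonal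 boxes concatenate, so $W\le\mathrm{LIS}(P)$.

For $Q=I_i^2$ we have $b=\ell=a$, so
\[
M\mathcal E(Q)=4mNa^3+2Na^2+t_1a\le8L^3N^{-1/4}+2L^2+t_1L/\sqrt N=O_L(1).
\]
In case (i), Proposition~\ref{prop:compare}(b) adds $M\cdot2t_2a^2=2t_2a\le2Lt_2/\sqrt N=o(\sqrt n)$; this is the only use of $t_2=o(n)$. In case (ii), Proposition~\ref{prop:compare}(c) adds nothing. Scaling by $\sqrt{N'}$ gives $\mathbb{E}\,\mathrm{LIS}(\Pi'\cap R_i)=\varphi_{t_1/\sqrt{N'}}(a\sqrt{N'})$. By \eqref{eq:side}, which used only \eqref{eq:cut} and the values of $M$ and $m$, and since $t_1/\sqrt{N'}\to\alpha$,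
\[
\mathbb{E}W\ge M\Big(\varphi_\alpha((1-\eta)L)-\Big|\frac{t_1}{\sqrt{N'}}-\alpha\Big|L\Big)-o(\sqrt n)\ge(\Phi-\epsilon-o(1))\sqrt n,
\]
where we used $ML\ge\sqrt N\sim\sqrt n$. In particular $\mathbb{E}W\to\infty$, so by Lemma~\ref{lem:conc}(b), $W\ge(1-\epsilon)\mathbb{E}W$ with probability tending to $1$. Since $\epsilon$ is arbitrary, $\mathrm{LIS}(\tau_n)\ge(\Phi-\epsilon')\sqrt n$ with probability tending to $1$ for every $\epsilon'>0$. Case (ii) is the lower bound of the theorem, and case (i) with the upper bound shows that the limit is $G(\alpha)$ when $t_2=o(n)$. \qed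

\begin{proof}[Proof of Corollary~\ref{cor:univ}]
Applied to any one sequence, Theorem~\ref{thm:window} gives $B(\alpha)-\epsilon\le G(\alpha)+\epsilon$ for all $\epsilon>0$, so $2\le B(\alpha)\le G(\alpha)$. If $G(\alpha)=2$, the two bounds of the theorem coincide and the statement holds. Conversely, for the cycle type with $\lfloor\alpha\sqrt n\rfloor$ fixed points and one long cycle we have $t_2=0$ for large $n$, so the limit is $G(\alpha)$, and the statement forces $G(\alpha)=2$. The set $\{\alpha:G(\alpha)=2\}$ contains $0$, is an interval because $G$ is nondecreasing, is closed because $G$ is continuous, and is contained in $[0,1]$ because $G(\alpha)\ge\alpha+1/\alpha>2$ for $\alpha>1$.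
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS} Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{Dubach} Victor Dubach, \emph{A geometric approach to conjugation-invariant random permutations}, arXiv:2402.10116 (2024).

\end{thebibliography}
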